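# Interlacement graphs, edge cuts, and the number of knots above a reduced shadow

## 1. The interlacement graph of a shadow

Take a knot in space and project it orthogonally onto a plane. The image is called a **shadow**. All shadows here are *regular*: there are no triple points and no points of self-tangency. So a shadow $S$ is the image of a closed curve $\gamma$ from a circle to the plane, whose only multiple points are finitely many transversal double points, the *crossings*. Let $V$ be the set of crossings and $n=|V|$ the *size* of $S$. The shadow does not remember which strand was on top.

Traverse $S$ once. Each crossing is met twice, so on the parametrizing circle we mark $2n$ points, two for each crossing. Join the two points of each crossing by a chord.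

**Definition (interlacement graph).** The graph $G=G(S)$ has vertex set $V$, and $x\sim y$ when the chords of $x$ and $y$ interlace, that is, when their endpoints alternate on the circle.

The cyclic list of crossings in the order of passage is the *Gauss word*; two crossings are adjacent in $G$ exactly when their letters alternate in the word.

*Example 1.* The standard shadow of the trefoil has Gauss word $1\,2\,3\,1\,2\,3$. Any two letters alternate, so $G=K_3$.

*Example 2.* The standard shadow of the figure-eight knot has Gauss word $1\,2\,3\,1\,4\,3\,2\,4$. Between the two $1$'s we see $2,3$ once each, so $1\sim2$ and $1\sim3$ but $1\not\sim4$. Between the two $2$'s we see $3,1,4,3$, so $2\sim1$ and $2\sim4$ but $2\not\sim3$. Between the two $3$'s we see $1,4$. Hence $G$ is the $4$-cycle $1,2,4,3$.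

*Example 3.* A curve in the form of the digit $8$ has word $1\,1$, and $G$ is one isolated vertex.

For a crossing $x$, the two preimages of $x$ cut the parametrizing circle into two arcs. Their images are two closed loops $A_x,B_x$ based at $x$ whose union is $S$. A crossing $y\neq x$ is adjacent to $x$ exactly when $y$ is visited once by $A_x$ and once by $B_x$.

What is this graph for? We shall assign a sign $\pm1$ to each vertex, which turns the shadow into a knot. One numerical invariant of that knot is then, up to a constant, a count of the edges of $G$ joining vertices of opposite sign. Counting knots becomes counting sizes of edge cuts.

## 2. Knot types above a reduced shadow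

Choose, at each crossing of $S$, which strand goes over. The result is a knot diagram. We say that $S$ **resolves into** $K$ if some choice gives a diagram of $K$. There are $2^n$ choices, but many may give the same knot. How many different knots must occur?

A restriction is needed: a curve which consists of a circle with $n$ small kinks resolves only into the unknot, because every kink can be undone. A crossing $x$ is **nugatory** if $S\setminus\{x\}$ is disconnected. The shadow is **reduced** if it has no nugatory crossing. The figure-$8$ curve of Example 3 is not reduced; removing its crossing leaves two pieces.

The following conjecture is the problem; its source is Carolina Medina, Gelasio Salazar, "The knots that lie above all shadows", arXiv:1903.01971 (2019).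

**Conjecture.** There are positive constants $c,\alpha$ such that every reduced shadow with $n$ crossings, $n\ge1$, resolves into at least $cn^\alpha$ distinct knot types.

It is true, with $\alpha=1$. Knot types are taken up to isotopy, ignoring orientation. "Up to mirror image" means that $K$ and its mirror image $\overline K$ are identified as well; this changes the number of types by at most a factor $2$. Write $a_2$ for the coefficient of $z^2$ in the Conway polynomial $\nabla(z)$.

**Theorem A (the conjecture).** Every reduced shadow with $n\ge1$ crossings has resolutions with at least $\frac n3+1$ distinct values of $a_2$. Hence it resolves into at least $\frac n3+1$ knot types, even up to mirror image.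

**Theorem B (sharp version).** Let $S$ be a reduced shadow with $n\ge1$ crossings, and let $r$ be the number of components of $G(S)$. Then $S$ resolves into at least $\lceil\frac{n+1}2\rceil$ knot types up to mirror image, and into at least $\frac{n+r}2+1$ knot types if mirror images are distinguished. For every odd $n\ge3$ there is a reduced shadow resolving into exactly $\frac{n+1}2$ types up to mirror image and exactly $n$ types if mirror images are distinguished. So $\alpha=1$ is the largest possible exponent under either convention. Up to mirror image, $c=\frac12$ is the best constant for $\alpha=1$.

**Theorem C.** For every shadow $S$ there is a constant $C_S$ such that the resolution with crossing signs $\varepsilon\in\{\pm1\}^V$ satisfies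
$$a_2(\varepsilon)=C_S+\tfrac14\sum_{xy\in E(G)}\varepsilon_x\varepsilon_y. \qquad (1)$$
Hence the number of values of $a_2$ over all resolutions of $S$ equals the number of distinct edge-cut sizes of $G(S)$.

Here an edge cut is the set of edges between $T$ and $V\setminus T$ for some $T\subseteq V$; its size is $e(T,V\setminus T)$, and $T=\emptyset$ is allowed.

## 3. Signs, the Conway polynomial and linking numbers

**Signs.** Orient a knot diagram. Each crossing has a sign $\pm1$. Reversing the orientation of the knot reverses both strands at each crossing, so the signs do not change. Switching a crossing reverses its sign. Therefore the resolutions of $S$ correspond bijectively to sign vectors $\varepsilon\in\{\pm1\}^V$. Write $K(S,\varepsilon)$ for the knot and $a_2(\varepsilon)$ for its $a_2$. Switching all crossings, $\varepsilon\mapsto-\varepsilon$, gives the mirror image.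

**Textbook facts on $\nabla$.** The Conway polynomial of oriented links is determined by $\nabla(\text{unknot})=1$ and the skein relation
$$\nabla_{+}-\nabla_{-}=z\,\nabla_{0}, \qquad (2)$$
where the three links differ only at one crossing, which is positive, negative, or smoothed according to orientation. For a knot, $\nabla$ is an even polynomial. For a $2$-component link, the $z$-coefficient of $\nabla$ is the linking number, which is half the sum of the signs of the crossings between the two components. Reversing the orientation of a knot does not change $\nabla$. Finally $\nabla_{\overline K}(z)=\nabla_K(-z)$, so by evenness $a_2(\overline K)=a_2(K)$.

Consequently, *knots with different $a_2$ are different even up to mirror image*.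

The next three observations connect the topology of $S$ with $G$.

**(3.1) A crossing $x$ is nugatory if and only if it is isolated in $G$.** We have $S\setminus\{x\}=(A_x\setminus\{x\})\cup(B_x\setminus\{x\})$. Both sets are nonempty. Each is the image of an open arc, hence connected. Each is relatively closed in $S\setminus\{x\}$, because $A_x$ and $B_x$ are compact. If they are disjoint, $S\setminus\{x\}$ is disconnected; if they share a point, it is connected. A shared point is a crossing $y\ne x$ visited once by each loop, that is, a neighbor of $x$.

**(3.2) Every degree in $G$ is even.** Smooth $S$ at $x$ according to orientation. The loops $A_x$ and $B_x$ are pulled apart near $x$ and become two closed curves. These meet transversally, exactly at the neighbors of $x$, so in $\deg x$ points. Two transverse closed curves in the plane meet in an even number of points.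

**(3.3) Switching one crossing.** Change $x$ from $+$ to $-$, and let $\varepsilon$ be the other signs. By (2), $a_2$ decreases by the $z$-coefficient of $\nabla_0$. The smoothed diagram is a link with two components, running along $A_x$ and $B_x$; the crossings between them are exactly the $y\sim x$, and their signs are unchanged, because the smoothing respects the orientation. So $a_2$ decreases by
$$\mathrm{lk}_x(\varepsilon)=\tfrac12\sum_{y\sim x}\varepsilon_y. \qquad (3)$$

## 4. $a_2$ as a quadratic form on the cube of signs

**Proof of Theorem C.** The aim is to find a function on $\{\pm1\}^V$ with the same differences as $a_2$. Put $f(\varepsilon)=\frac14\sum_{xy\in E}\varepsilon_x\varepsilon_y$. Fix all signs but the one at $x$. The value of $f$ at $\varepsilon_x=+1$ minus its value at $\varepsilon_x=-1$ is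
$$\tfrac14\Big(\sum_{y\sim x}\varepsilon_y-\sum_{y\sim x}(-\varepsilon_y)\Big)=\tfrac12\sum_{y\sim x}\varepsilon_y ,$$
which by (3) is the corresponding difference of $a_2$. So $a_2-f$ does not change when one coordinate changes. Any two points of the cube are joined by such changes, so $a_2-f$ is a constant $C_S$. This is (1).

For the second assertion, let $T=\{x:\varepsilon_x=-1\}$. An edge contributes $-1$ to the sum if it lies in the cut of $T$, and $+1$ otherwise. Hence
$$a_2(\varepsilon)=C_S+\tfrac14\big(|E|-2\,e(T,V\setminus T)\big). \qquad (4)$$
As $\varepsilon$ runs over the cube, $T$ runs over all subsets of $V$, and distinct values of $a_2$ correspond to distinct cut sizes. $\square$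

By (3.1) and (3.2), a reduced shadow has a graph $G$ in which every degree is even and at least $2$. Only this will be used for Theorem A.

## 5. Shadows with at most four crossings

In a graph on $n\le2$ vertices all degrees are at most $1$. So there is no reduced shadow with one or two crossings.

For $n=3$ every degree is $2$, so $G=K_3$. The cut sizes are $0$ (for $T=\emptyset$ or $T=V$) and $2$ (for all other $T$). By (4), $a_2$ takes two values that differ by $1$.

For $n=4$ the degrees are even, positive and at most $3$, so all are $2$ and $G$ is the $4$-cycle. A single vertex, an adjacent pair, or a triple has cut size $2$; an opposite pair has cut size $4$. The cut sizes are $0,2,4$, and $a_2$ takes three consecutive integer values.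

Which values are these? A *descending* resolution is obtained by choosing a base point and an orientation and making each crossing an overpass on its first visit. It is a textbook fact that it is an unknot. Now move the base point past one preimage of a crossing $x$. For the moved base point, the first visit to $x$ is the other preimage; for every other crossing the first visit is unchanged. So the new descending resolution differs from the old one exactly at $x$. *There are two sign vectors which differ in exactly one coordinate and both give the unknot*, so both have $a_2=0$.

In $K_3$, changing one coordinate from cut size $0$ leads to cut size $2$. Since the two descending vectors have the same $a_2$, both have cut size $2$. So the values of $a_2$ are $0$ at cut size $2$ and $1$ at cut size $0$. In $C_4$, changing one coordinate from cut size $0$ or $4$ always leads to cut size $2$. So again both have cut size $2$, and the values at cut sizes $0,2,4$ are $1,0,-1$.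

So every reduced shadow with three crossings resolves into at least two types, and every one with four crossings into at least three, even up to mirror image.

## 6. Independent sets, and the complete graph

We want many cut sizes in a graph whose degrees are all even and positive. Start with the all-positive resolution and switch crossings one by one. If each switch strictly decreases $a_2$, then $k$ switches give $k+1$ knot types.

A natural way to control this is to switch the vertices of an independent set $I$ of $G$. When $v\in I$ is switched, all its neighbors are still positive, so by (3) $a_2$ drops by $\frac12\deg v\ge1$. This gives $|I|+1$ types.

The method breaks down when $G=K_n$, which does occur for $n$ odd (Section 13): an independent set has one element, and we get two types only. What happens if one goes on switching in $K_n$? At the $j$-th switch the vertex has $j-1$ negative and $n-j$ positive neighbors, and $a_2$ drops by $\frac12(n-2j+1)$. This is positive while $j<\frac{n+1}2$, zero at $j=\frac{n+1}2$, and negative afterwards. So about half of the switches are good, although the switched vertices are all adjacent. Independence is more than what is needed. It suffices that, at the moment when a vertex is switched, fewer than half of its neighbors have been switched. For a fixed order of the vertices, this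 holds if the vertex has fewer earlier neighbors than later ones.

## 7. The chain lemma and a random order

**Lemma 1 (chain lemma).** Fix a linear order on $V$. For $v\in V$ let $e(v)$ and $l(v)$ be the numbers of neighbors of $v$ in $G$ that are earlier and later than $v$. Let $X=\{v:e(v)<l(v)\}$. Start with the all-positive resolution of $S$ and switch the crossings of $X$ to negative one at a time, in increasing order. Then $a_2$ strictly decreases at each step. So there are $|X|+1$ resolutions with distinct $a_2$, and $|X|$ of them have $a_2$ smaller than the all-positive resolution.

*Proof.* When $v\in X$ is about to be switched, the negative crossings are the earlier elements of $X$. So the negative neighbors of $v$ are earlier than $v$, and there are at most $e(v)$ of them. A negative neighbor contributes $-1$ instead of $+1$ to the sum in (3), so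
$$\mathrm{lk}_v\ge\tfrac12\big(e(v)+l(v)-2e(v)\big)=\tfrac12\big(l(v)-e(v)\big)>0 .$$
By (3.3), $a_2$ strictly decreases. $\square$

It remains to find an order with $X$ large. The crossings outside $X$ are never switched.

**Proof of Theorem A.** The aim is an order with $|X|\ge n/3$; we average over all orders. Let $S$ be reduced. By (3.1) and (3.2), $\deg v=2\ell_v$ with $\ell_v\ge1$ for every $v$. Choose a linear order of $V$ uniformly at random. Among the $2\ell_v+1$ vertices consisting of $v$ and its neighbors, the rank of $v$ is uniform on $\{1,\dots,2\ell_v+1\}$. The rank is $e(v)+1$, and $e(v)+l(v)=2\ell_v$, so $e(v)<l(v)$ means $e(v)\le\ell_v-1$, that is, rank at most $\ell_v$. Hence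
$$\mathbb E|X|=\sum_{v\in V}\frac{\ell_v}{2\ell_v+1}\ge\frac n3 ,$$
because $\frac{\ell}{2\ell+1}\ge\frac13$ for $\ell\ge1$. Some order has $|X|\ge\frac n3$. By Lemma 1, $S$ has resolutions with at least $\frac n3+1$ distinct values of $a_2$. Since $a_2$ is mirror-invariant, these are distinct knots even up to mirror image. $\square$

This proves the conjecture with $c=\frac13$ and $\alpha=1$.

## 8. Chains of trefoil shadows: the limit of $a_2$

Can one improve $\frac n3+1$ by a better use of $a_2$? Not in general. Cut $r$ copies of the trefoil shadow open on their outer boundary and join them in a ring. The Gauss word is $123123\,456456\cdots$, so $G$ consists of $r$ disjoint triangles, $n=3r$, and the shadow is reduced by (3.1). In each triangle a subset cuts $0$ or $2$ edges, so the cut sizes are $0,2,\dots,2r$. By Theorem C there are exactly $r+1=\frac n3+1$ values of $a_2$.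

So a proof of $\frac{n+1}2$ has to combine two things. First, in the random order the loss comes from *ties*, vertices with $e(v)=l(v)$; they are to be avoided as far as possible. In a triangle every order gives $(e,l)=(0,2),(1,1),(2,0)$, so one tie per component cannot always be avoided. Second, what is lost by having many components must be regained by another invariant, which sees that in a connected sum one may replace a single summand by its mirror image.

## 9. Orders with at most one tie

**Lemma 2.** A connected graph $H$ on $m\ge1$ vertices has a linear order with $|\{v:e(v)<l(v)\}|\ge\frac{m-1}2$.

*Proof.* **Step 1: reduction to ties.** It suffices to find an order with at most one tie. Then at least $m-1$ vertices lie in $\{e<l\}\cup\{e>l\}$, so one of these two sets has at least $\frac{m-1}2$ elements. Reversing the order exchanges $e$ and $l$, hence the two sets.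

**Step 2: a list in which every vertex but the last has a neighbor further on.** Take a rooted spanning tree of $H$ and list the vertices by decreasing distance from the root in the tree, as $v_1,\dots,v_m$. Then $v_m$ is the root, and the parent of $v_i$, for $i<m$, is among $v_{i+1},\dots,v_m$.

**Step 3: filling a row from both ends.** Take $m$ positions in a row; the final left-to-right arrangement will be the order. Put $v_1,v_2,\dots$ in turn into either the leftmost or the rightmost free position. At each time the free positions form an interval, with placed vertices on its left and right. When $v_i$ is placed, let $a$ and $b$ be the numbers of its neighbors already placed on the left and on the right, and let $c$ be the number of its neighbors among $v_{i+1},\dots,v_m$. By Step 2, $c\ge1$ if $i<m$.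

If $v_i$ goes left, everything not yet placed ends up to its right, so $e(v_i)=a$ and $l(v_i)=b+c$. If $v_i$ goes right, then $e(v_i)=a+c$ and $l(v_i)=b$. If both choices gave a tie, then $a=b+c$ and $a+c=b$; adding, $c=-c$, so $c=0$. This is impossible for $i<m$. So for each $i<m$ we can choose a side for which $v_i$ is not a tie. Later placements do not affect $e(v_i)$ and $l(v_i)$. Only $v_m$ can be a tie. $\square$

*Example.* Let $H$ be the $4$-cycle with edges $12,23,34,41$. The order $1,2,3,4$ has two ties and $|X|=1$. Now run Step 3 with $v_i=i$ and the tree $1-2-3-4$ rooted at $4$. Vertex $1$ has $(a,b,c)=(0,0,2)$; put it left. Vertex $2$ has $(1,0,1)$: left would be a tie, so right. Vertex $3$ has $(0,1,1)$: right would be a tie, so left. Vertex $4$ takes the last position. The order is $1,3,4,2$, with $(e,l)=(0,2),(0,2),(2,0),(2,0)$. There is no tie, and $X=\{1,3\}$.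

If $G(S)$ has components $V_1,\dots,V_r$ of sizes $n_1,\dots,n_r$, order each $V_i$ by Lemma 2 and concatenate. There are no edges between different $V_i$, so $e$ and $l$ are computed inside each $V_i$, and
$$|X|\ \ge\ \sum_{i=1}^r\frac{n_i-1}2=\frac{n-r}2. \qquad (5)$$

## 10. Components of $G$ are connected summands

The purpose of this section is to give the components of $G$ a meaning for knots. Orient $S$, and orient the pieces below accordingly, so that the connected sums are sums of oriented knots.

**Lemma 3 (decomposition).** Let $V_1,\dots,V_r$ be the vertex sets of the components of $G(S)$. There are shadows $S_1,\dots,S_r$ with $S_i$ having crossing set $V_i$ and $G(S_i)=G[V_i]$, such that for all $\varepsilon$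
$$K(S,\varepsilon)=K(S_1,\varepsilon|_{V_1})\#\cdots\#K(S_r,\varepsilon|_{V_r}). \qquad (6)$$

*Example.* In the word $1\,2\,(456456)\,3\,1\,(789789)\,2\,3$ the components are three triangles. The letters $1,2,3$ do not fill an interval of the cyclic word free of other letters, but $4,5,6$ do, and so do $7,8,9$. One first splits off such an innermost component.

*Proof.* Induct on $r$; for $r=1$ take $S_1=S$. Let $r\ge2$. Draw the chords as straight segments in a disc. Two chords meet if and only if they interlace. So the union of the chords of $V_i$, written $\bigcup V_i$, is path-connected, and these unions are disjoint for different $i$. A *gap* of $V_i$ is an open arc of the circle between cyclically consecutive endpoints of chords of $V_i$.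

**Step 1: for $i\ne j$, all endpoints of $V_j$ lie in one gap of $V_i$.** Suppose $p,q$ are endpoints of $V_j$ in different gaps of $V_i$. Then each of the two arcs of the circle between $p$ and $q$ contains an endpoint of $V_i$; call these $u$ and $w$. There is a path in $\bigcup V_i$ from $u$ to $w$ and a path in $\bigcup V_j$ from $p$ to $q$. The pairs $\{u,w\}$ and $\{p,q\}$ alternate on the boundary of the disc, so the two paths meet. But $\bigcup V_i$ and $\bigcup V_j$ are disjoint, a contradiction.

**Step 2: some $V_i$ has all its endpoints in an arc of the circle containing no other endpoints.** Consider all pairs $(i,J)$ where $J$ is the closed arc complementary to a gap of $V_i$. Each such $J$ contains all endpoints of $V_i$. Choose a pair for which $J$ contains the fewest endpoints of all chords. Suppose $J$ contains an endpoint of some $V_j$ with $j\neq i$. By Step 1 all endpoints of $V_j$ lie in one gap of $V_i$, and this is not the gap removed to form $J$, so it lies inside $J$. Let $J_0$ be the smallest closed subarc of this gap containing the endpoints of $V_j$. The complement of $J_0$ is an open arc between two endpoints of $V_j$ and contains no endpoint of $V_j$, so it is a gap of $V_j$, and $(j,J_0)$ is one of the pairs considered. But $J_0\subset J$ misses the endpoints of $V_i$, so it has fewer endpoints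 than $J$. This is a contradiction.

**Step 3: a closed curve meeting $S$ twice.** Take $i$ and $J$ as in Step 2, and regard the plane as part of the sphere $S^2$. Enlarge $J$ slightly to a closed arc $J'$ containing no further chord endpoints, and put $A=\gamma(J')$ and $B=S\setminus A$. Every crossing has both preimages in $J'$ (if it is in $V_i$) or both outside. So $B$ is the image of the open complementary arc of $J'$, and it is disjoint from $A$.

Let $N$ be a thin regular neighborhood of $A$ in the plane. It is a compact connected surface with boundary. Points of $B$ whose parameter is bounded away from $J'$ have positive distance from $A$. So if $N$ is thin, it meets $S$ in $A$ and two short collar arcs at the ends of $A$. Hence $\partial N$ meets $S$ transversally in exactly two points, and $S\setminus N$ is the image under $\gamma$ of a single arc, so it is connected. Let $U$ be the component of $S^2\setminus N$ containing $S\setminus N$.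

We claim that $U$ is an open disc bounded by one circle $c\subset\partial N$. Let $c$ be any circle of $\partial N$. It bounds two discs in $S^2$. The interior of $N$ is connected and misses $c$, so it lies in one of them; as $N$ is the closure of its interior, the other open disc $D_c$ misses $N$. The frontier of $D_c$ is $c\subset N$, so $D_c$ is a component of $S^2\setminus N$. Conversely, any component of $S^2\setminus N$ has a frontier point on some circle $c$ of $\partial N$; the points close to it outside $N$ lie in $D_c$, so the component is $D_c$. This proves the claim.

The two points of $S\cap\partial N$ are limits of points of $S\setminus N\subset U$, so they lie in the closure of $U$, and therefore on $c$. So $c$ is a simple closed curve that meets $S$ transversally in two points and has $A$ on one side and $S\setminus N$ on the other.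

**Step 4: splitting.** Cut $S$ at its two points on $c$, and close each side by an arc parallel to an arc of $c$. Since $c$ meets $S$ only in those two points, the closing arcs create no crossing. Everything stays in the plane, since $c\subset\partial N$ does. We get two shadows, with crossing sets $V_i$ and $V\setminus V_i$. The chord diagram of each is obtained from that of $S$ by keeping the chords on one side and replacing the rest of the circle by an arc without endpoints. So interlacement among the crossings kept is unchanged, and the graphs are $G[V_i]$ and $G[V\setminus V_i]$. Signs are unchanged too, since orientations are inherited. For any choice of over and under strands, the cylinder over $c$, capped off above and below, is a sphere meeting the knot in two points. So every diagram over $S$ is a connected sum of the corresponding diagrams over the two new shadows.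

The second shadow has a graph with $r-1$ components; apply induction to it. $\square$

## 11. The all-positive resolution is knotted

**Lemma 4.** Let $S$ be a shadow with $n\ge2$ crossings and $G(S)$ connected. Then the all-positive resolution $P$ of $S$ is a nontrivial knot.

*Proof.* The plan is to exhibit an unknot above $S$ with smaller $a_2$. As shown in Section 5, there are two descending resolutions, both unknots, whose sign vectors differ in exactly one coordinate. Two constant vectors are either equal or differ in all $n\ge2$ coordinates. So at least one of the two vectors is not constant. Call it $\varepsilon$; then $a_2(\varepsilon)=0$. As $G$ is connected and $\varepsilon$ is not constant, some edge $xy$ has $\varepsilon_x\varepsilon_y=-1$. By (1), the value of $a_2$ at the all-positive vector, where every edge contributes $+1$, is strictly larger than $a_2(\varepsilon)$. Hence $a_2(P)>0$, while the unknot has $a_2=0$. $\square$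

The invariant that will tell a summand from its mirror image is taken from the literature as a black box.

**Cited result** (J. Rasmussen, *Khovanov homology and the slice genus*, Invent. Math. 182 (2010)). There is a knot invariant $s\in2\mathbb Z$ that is a homomorphism from the concordance group. So $s(K\#K')=s(K)+s(K')$ and $s(\overline K)=-s(K)$. If $K$ has a positive diagram, then $s(K)=2g(K)$, with $g$ the Seifert genus. The invariant $s$ does not depend on the orientation of the knot.

A positive diagram is one in which all crossings are positive. The Seifert genus is the least genus of a Seifert surface of $K$, and it is $0$ only for the unknot. For example, the positive trefoil $T$ has genus $1$, so $s(T)=2$, $s(\overline T)=-2$, $s(T\#T)=4$ and $s(T\#\overline T)=0$. The knots $T\#T$ and $T\#\overline T$ have the same $a_2$ by (1): they are resolutions of one shadow whose sign vectors are constant on each of the two triangles. The invariant $s$ separates them.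

## 12. The lower bounds in Theorem B

Let $S$ be reduced, with $V_1,\dots,V_r$ and $S_1,\dots,S_r$ as in Lemma 3 and $n_i=|V_i|$. By (3.1), $G$ has no isolated vertex, so $n_i\ge2$ for all $i$. Let $P$ be the all-positive resolution of $S$.

**Step 1: types with $a_2<a_2(P)$.** By (5) there is an order with $|X|\ge\frac{n-r}2$. Lemma 1 gives at least $\frac{n-r}2$ resolutions with pairwise distinct $a_2$, all smaller than $a_2(P)$. They are distinct up to mirror image.

**Step 2: types with $a_2=a_2(P)$.** Here we switch whole components. For $0\le j\le r$ let $D_j$ be the resolution with negative signs on $V_1\cup\dots\cup V_j$ and positive signs elsewhere; so $D_0=P$. Every edge of $G$ lies inside some $V_i$, where the signs are constant, so every edge contributes $+1$ in (1), and $a_2(D_j)=a_2(P)$. Let $P_i$ be the all-positive resolution of $S_i$. Switching all crossings of a diagram gives the mirror image, so by (6)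
$$D_j=\overline{P_1}\#\cdots\#\overline{P_j}\#P_{j+1}\#\cdots\#P_r .$$
Each $P_i$ has a positive diagram, so $s(P_i)=2g(P_i)$, and
$$s(D_j)=2\sum_{i>j}g(P_i)-2\sum_{i\le j}g(P_i). \qquad (7)$$
Since $G(S_i)=G[V_i]$ is connected and $n_i\ge2$, Lemma 4 shows that $P_i$ is nontrivial, so $g(P_i)>0$. By (7), $s(D_{j-1})-s(D_j)=4g(P_j)>0$. Hence $s(D_0)>s(D_1)>\dots>s(D_r)$, and $D_0,\dots,D_r$ are $r+1$ distinct types.

Up to mirror image only $|s|$ is an invariant. Each absolute value is taken by at most two of the $r+1$ distinct numbers $s(D_j)$, so there are at least $\frac{r+1}2$ distinct absolute values, and at least $\frac{r+1}2$ types up to mirror image.

**Step 3: adding up.** Types from Step 1 and Step 2 have different $a_2$, so they are different even up to mirror image. Up to mirror image there are at least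
$$\frac{n-r}2+\frac{r+1}2=\frac{n+1}2$$
types, and since the number of types is an integer, at least $\lceil\frac{n+1}2\rceil$. With mirror images distinguished there are at least $\frac{n-r}2+(r+1)=\frac{n+r}2+1$ types. This proves the lower bounds. $\square$

Note how the two parts compensate: each additional component of $G$ costs $\frac12$ in Step 1 and returns $\frac12$ in Step 2.

## 13. Closed two-strand braids: sharpness for odd $n$

Let $n\ge3$ be odd, and let $S$ be the shadow of the closed $2$-braid $\sigma_1^n$. Going once around, we pass all $n$ crossings in order; since $n$ is odd, we are then on the other strand, and a second lap passes them all again. So $S$ is the shadow of a knot, its Gauss word is $1\,2\cdots n\,1\,2\cdots n$, and any two letters alternate. Hence $G=K_n$, and $S$ is reduced by (3.1).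

**Step 1: the resolutions.** Both strands run in the same direction, so a choice at a crossing amounts to a choice of $\sigma_1$ or $\sigma_1^{-1}$, and the sign of the crossing is the exponent (with $\sigma_1$ taken as the positive crossing). The resolution with signs $\varepsilon$ is the closure of $\sigma_1^{k}$, where $k=\sum_x\varepsilon_x$; this is the torus knot $T_{2,k}$. Here $k$ is odd and $|k|\le n$, and every such $k$ occurs.

**Step 2: their $a_2$.** We have $k^2=n+2\sum_{xy\in E}\varepsilon_x\varepsilon_y$, because $G$ is complete. So (1) gives
$$a_2(T_{2,k})=C_S+\frac{k^2-n}8 .$$
Since $T_{2,1}$ is the unknot, $C_S=\frac{n-1}8$, and
$$a_2(T_{2,k})=\frac{k^2-1}8. \qquad (8)$$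

**Step 3: counting up to mirror image.** By (8), $T_{2,1},T_{2,3},\dots,T_{2,n}$ are distinct up to mirror image. Since $T_{2,-k}=\overline{T_{2,k}}$, every resolution is one of them up to mirror image. So $S$ resolves into exactly $\frac{n+1}2$ types up to mirror image.

**Step 4: counting with mirror images distinguished.** For odd $k\ge3$ the knot $T_{2,k}$ is nontrivial by (8), and the closure of $\sigma_1^k$ is a positive diagram of it. So $s(T_{2,k})=2g(T_{2,k})>0>s(T_{2,-k})$, and $T_{2,k}\ne T_{2,-k}$. Also $T_{2,1}=T_{2,-1}$ is the unknot. This gives exactly $1+2\cdot\frac{n-1}2=n$ types.

**Step 5: exponent and constant.** If $cn^\alpha$ is a lower bound for all reduced shadows, under either convention, then $cn^\alpha\le n$ for all odd $n\ge3$, so $\alpha\le1$. Up to mirror image, a lower bound $cn$ requires $c\le\frac{n+1}{2n}$ for all odd $n\ge3$, and $\frac{n+1}{2n}\to\frac12$, so $c\le\frac12$. The lower bound $\lceil\frac{n+1}2\rceil\ge\frac n2$ shows that $c=\frac12$ is admissible. This completes the proof of Theorem B. $\blacksquare$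

## 14. Four and six crossings

For even $n$ the bound up to mirror image reads $\frac n2+1$. It is attained in two small cases.

For $n=4$, take the shadow of the figure-eight knot $4_1$ (Example 2; it is reduced because $G=C_4$ has no isolated vertex). Its resolutions have diagrams with four crossings, and the only knots with at most four crossings are, up to mirror image, the unknot, $3_1$ and $4_1$. So there are at most three types, and Theorem B gives at least three.

For $n=6$, take the shadow of $3_1\#3_1$, with $G$ two disjoint triangles. Each trefoil shadow resolves into $T_{2,k}$ with $k\in\{\pm1,\pm3\}$ by Section 13, that is, into the unknot, $3_1$ or $\overline{3_1}$. So by (6) the resolutions are, up to mirror image, among the unknot, $3_1$, $3_1\#3_1$ and $3_1\#\overline{3_1}$. Theorem B gives at least four types, so exactly these four occur and they are distinct.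

No claim is made about sharpness for larger even $n$, nor about the best constant when mirror images are distinguished.
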